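\title{Non-real eigenvalues of L\"uders operators on Schatten classes and on the compact operators}

\begin{abstract}
A L\"uders operator is a map $\Delta(X)=\sum_j A_jXA_j$ given by finitely many positive operators $A_j$ on a Hilbert space. On the Hilbert--Schmidt class it is a positive operator. We show that a sum of three two-block pinchings, built from the $3$-regular tree, has non-real eigenvalues on the compact operators and on the Schatten class $\mathcal C_p$ for every $p>2$, and non-real spectrum on $\mathcal C_p$ for $1<p<2$. This answers two questions of Shulman and Turowska. We then confine the spectrum on $\mathcal C_p$ to a triangle whose half-angle $\arcsin|1-2/p|$ at the vertex $\|\sum_jA_j^2\|$ cannot be decreased, show that every complex number is an eigenvalue of some L\"uders operator on $\mathcal C_p$ for $p>2$, and find the exact region filled by the spectra on the compact, trace class and bounded operators.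
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $H\neq0$ be a complex Hilbert space and $B(H)$ the algebra of bounded operators on $H$. Two families $\{A_j\}_{j\in J}$, $\{B_j\}_{j\in J}$ in $B(H)$ with $\sum_j\|A_j\|^2<\infty$ and $\sum_j\|B_j\|^2<\infty$ define the \emph{multiplication operator}
\[
\Delta(X)=\sum_{j\in J}A_jXB_j ,\qquad X\in B(H).
\]
It is bounded and preserves every symmetrically normed ideal $\mathcal I$ of $B(H)$, because $\|AXB\|_{\mathcal I}\le\|A\|\,\|X\|_{\mathcal I}\|B\|$. We write $\Delta_{\mathcal I}$ for the restriction of $\Delta$ to $\mathcal I$, an operator on the Banach space $\mathcal I$ with its own norm. The ideals in this paper are the compact operators $\mathcal K(H)$ and the Schatten classes $\mathcal C_p$, $1\le p<\infty$. If $J$ is finite and $A_j=B_j\ge0$ for all $j$, then $\Delta$ is a \emph{L\"uders operator}; it is \emph{unital} if $\sum_jA_j^2=1$, that is, $\Delta(1)=1$. The basic example is the \emph{pinching} $X\mapsto PXP+(1-P)X(1-P)$ by a projection $P$, which erases the off-diagonal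 blocks of $X$. Put $\mathbb R_+=[0,+\infty)$.

The simplest cases all suggest that the spectrum of a L\"uders operator lies in $\mathbb R_+$.
\begin{itemize}
\item On the Hilbert space $\mathcal C_2$, with inner product $\operatorname{tr}(Y^*X)$, we have $\operatorname{tr}(X^*A_jXA_j)=\|A_j^{1/2}XA_j^{1/2}\|_2^2\ge0$. So $\Delta_{\mathcal C_2}$ is a positive operator and $\sigma(\Delta_{\mathcal C_2})\subset\mathbb R_+$.
\item For $1\le p\le2$ we have $\mathcal C_p\subset\mathcal C_2$, so every eigenvalue of $\Delta_{\mathcal C_p}$ is an eigenvalue of $\Delta_{\mathcal C_2}$ and lies in $\mathbb R_+$.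
\item If $\dim H<\infty$, all the ideals are the same vector space and all spectra equal $\sigma(\Delta_{\mathcal C_2})$.
\item If the $A_j$ commute, then the maps $L_j\colon X\mapsto A_jX$ and $R_j\colon X\mapsto XA_j$ on $\mathcal I$ commute and have spectra in $\sigma(A_j)\subset\mathbb R_+$. Every character of a maximal commutative algebra of operators on $\mathcal I$ containing them takes a value in $\mathbb R_+$ at $\Delta_{\mathcal I}=\sum_jL_jR_j$, so $\sigma(\Delta_{\mathcal I})\subset\mathbb R_+$.
\end{itemize}
On the other hand, B.~Magajna constructed L\"uders operators whose spectrum on $B(H)$ is not real. By duality (Lemma~\ref{lem:dual} below) the same is then true of the spectra on $\mathcal C_1$ and on $\mathcal K(H)$. This says nothing about eigenvalues on $\mathcal K(H)$, nor about the exponents strictly between $1$ and $\infty$. Shulman and Turowska \cite{ST} asked the following about a L\"uders operator $\Delta$.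
\begin{itemize}
\item[(a)] Can $\Delta_{\mathcal K(H)}$ have eigenvalues outside $\mathbb R_+$?
\item[(b)] Is $\sigma(\Delta_{\mathcal C_p})\subset\mathbb R_+$ for each $p\in(1,\infty)$?
\end{itemize}
The finite-rank operators are dense in $\mathcal K(H)$ and in every $\mathcal C_p$, and on them $\Delta$ agrees with the positive operator $\Delta_{\mathcal C_2}$, so one might guess ``no'' for (a) and ``yes'' for (b). The answers are the opposite: (a) yes, and (b) no for every $p\ne2$. One operator gives both. Throughout, $p'$ is the exponent conjugate to $p$.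

\begin{theorem}\label{thm:tree}
There are six projections $P_i^{\pm}$ $(i=1,2,3)$ on a separable Hilbert space $H$, with $P_i^++P_i^-=1$, such that the L\"uders operator $\Delta(X)=\sum_{i=1}^3(P_i^+XP_i^++P_i^-XP_i^-)$ has the following properties.
\begin{enumerate}
\item[(1)] Every $\frac32+i\tau$ with $0<|\tau|<\frac12$ is an eigenvalue of $\Delta_{\mathcal K(H)}$.
\item[(2)] For $2<p<\infty$, every $\frac32+i\tau$ with $0<|\tau|<2^{-1/p}-2^{-1/p'}$ is an eigenvalue of $\Delta_{\mathcal C_p}$.
\item[(3)] For $1<p<2$, every $\frac32+i\tau$ with $0<|\tau|<2^{-1/p'}-2^{-1/p}$ lies in $\sigma(\Delta_{\mathcal C_p})$.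
\end{enumerate}
\end{theorem}

Each of the three pinchings is an idempotent, so its spectrum on every ideal lies in $\{0,1\}$; the non-real points come only from the way the three fail to commute.

How far from $\mathbb R_+$ can the spectrum be? Multiplying all $A_j$ by $\sqrt c$ multiplies $\Delta$ by $c$, so the question needs a normalization, and the natural one is $M=\|\sum_jA_j^2\|=\|\Delta(1)\|$. Put
\[
\gamma_p=\bigl|1-\tfrac2p\bigr|,\qquad \omega_p=\arcsin\gamma_p\quad(1<p<\infty),\qquad \omega_\infty=\tfrac\pi2 ,
\]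
and note that $\gamma_{p'}=\gamma_p$. Arguments are taken in $(-\pi,\pi]$. For $2<p<\infty$ let $E_p$ be the set of all eigenvalues of $\Delta_{\mathcal C_p}$, where $\Delta$ runs over all unital L\"uders operators on separable Hilbert spaces, and let $E_\infty$ be the same set for $\Delta_{\mathcal K(H)}$.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(A)] Let $\Delta$ be a L\"uders operator, $M=\|\sum_jA_j^2\|$ and $1<p<\infty$. Then
\[
\sigma(\Delta_{\mathcal C_p})\subset\{M-w:\ w=0\text{ or }|\arg w|\le\omega_p\}\cap\{\lambda:\ \operatorname{Re}\lambda\ge-\gamma_p^2M\}.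
\]
\item[(B)] For $2<p\le\infty$, the set $E_p$ is convex, is closed under multiplication and complex conjugation, and contains $1$ and every $e^{-\zeta}$ with $\zeta\ne0$, $|\arg\zeta|<\omega_p$. For no $p\in(1,\infty)$, $p\ne2$, can $\omega_p$ in \textup{(A)} be replaced by a smaller angle.
\item[(C)] For $2<p<\infty$ every $\lambda\in\mathbb C$ is an eigenvalue of $\Delta_{\mathcal C_p}$ for some L\"uders operator $\Delta$, and likewise for $\mathcal K(H)$. For $1\le p<2$ every $\lambda\in\mathbb C$ lies in $\sigma(\Delta_{\mathcal C_p})$ for some L\"uders operator $\Delta$, although all eigenvalues of $\Delta_{\mathcal C_p}$ lie in $\mathbb R_+$. Thus $p=2$ is the only exponent in $[1,\infty)$ with $\sigma(\Delta_{\mathcal C_p})\subset\mathbb R_+$ for all L\"uders operators.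
\item[(D)] If $\|\sum_jA_j^2\|\le1$, then $\sigma(\Delta_{\mathcal K(H)})=\sigma(\Delta_{\mathcal C_1})=\sigma(\Delta)\subset\{|\lambda|<1\}\cup\{1\}$. Conversely, every point of $\{|\lambda|<1\}\cup\{1\}$ is an eigenvalue of $\Delta_{\mathcal K(H)}$ for some unital L\"uders operator $\Delta$.
\end{enumerate}
\end{theorem}

The set in (A) is an isosceles triangle with vertex $M$, half-angle $\omega_p$ at that vertex, and vertical base on the line $\operatorname{Re}\lambda=-\gamma_p^2M$. It collapses to the segment $[0,M]$ at $p=2$. Only the angle is shown to be sharp.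

All examples come from one observation: suitable pinchings preserve the diagonal operators on $\ell^2(V)$ and act on the diagonal as averaging along the edges of a graph on $V$. A diagonal operator is in $\mathcal C_p$ exactly when its diagonal is in $\ell^p(V)$, so it suffices to find graphs whose Laplacian has non-real eigenvalues on $\ell^p(V)$. Section~\ref{sec:tree} does this on the $3$-regular tree and proves Theorem~\ref{thm:tree}. Section~\ref{sec:triangle} proves (A). Section~\ref{sec:graphs} replaces the tree by weighted graphs with slowly growing levels, which attain the angle $\omega_p$ in the limit. Section~\ref{sec:tensor} uses tensor products to spread these eigenvalues along spirals, which gives (B) and (C), and Section~\ref{sec:circle} proves (D).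

\section{Schatten classes, duality and approximate eigenvalues}\label{sec:prelim}

Inner products are linear in the first variable. The singular values $s_1(X)\ge s_2(X)\ge\cdots$ of a compact operator $X$ are the eigenvalues of $(X^*X)^{1/2}$, and $\mathcal C_p$ consists of the compact $X$ with $\|X\|_p=(\sum_ns_n(X)^p)^{1/p}<\infty$. To treat the compact operators together with the Schatten classes we write
\[
\mathcal C_\infty=\mathcal K(H)\ \text{ with the operator norm},\qquad 1/\infty=0,\qquad \infty'=1 .
\]
We use the following textbook facts.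
\begin{itemize}
\item A nonzero finite-rank operator has a \emph{Schmidt decomposition} $X=\sum_{i=1}^ns_i\langle\,\cdot\,,f_i\rangle e_i$ with $s_i>0$ its nonzero singular values and $(e_i)$, $(f_i)$ orthonormal systems. Finite-rank operators are dense in $\mathcal C_p$ for $1\le p\le\infty$.
\item H\"older's inequality $|\operatorname{tr}(XY)|\le\|X\|_p\|Y\|_{p'}$ holds, and the bilinear pairing $(X,Y)\mapsto\operatorname{tr}(XY)$ identifies $\mathcal K(H)^*=\mathcal C_1$, $\mathcal C_1^*=B(H)$, and $\mathcal C_p^*=\mathcal C_{p'}$ for $1<p<\infty$.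
\item A bounded operator $T$ on a Banach space and its Banach space adjoint have the same spectrum. Every boundary point $\lambda$ of $\sigma(T)$ is an \emph{approximate eigenvalue}: there are unit vectors $x_n$ with $\|Tx_n-\lambda x_n\|\to0$.
\item For a countable set $V$ and a bounded function $f$ on $V$, let $\operatorname{diag}f$ be the operator $\delta_x\mapsto f(x)\delta_x$ on $\ell^2(V)$. It is compact if and only if $f\in c_0(V)$, and then its nonzero singular values are the nonzero numbers $|f(x)|$. So $\operatorname{diag}f\in\mathcal C_p$ if and only if $f\in\ell^p(V)$, for $p<\infty$.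
\end{itemize}

\begin{lemma}\label{lem:dual}
For a L\"uders operator $\Delta$ and $1<p<\infty$,
\begin{equation}\label{eq:dual}
\sigma(\Delta_{\mathcal K(H)})=\sigma(\Delta_{\mathcal C_1})=\sigma(\Delta),\qquad\sigma(\Delta_{\mathcal C_p})=\sigma(\Delta_{\mathcal C_{p'}}).
\end{equation}
\end{lemma}

\begin{proof}
Let $X,Y$ belong to one of the dual pairs above. Then $XA_jY$ is of trace class, so $\operatorname{tr}(A_jXA_jY)=\operatorname{tr}(XA_jYA_j)$, and summing over $j$ gives $\operatorname{tr}(\Delta(X)Y)=\operatorname{tr}(X\Delta(Y))$. Hence $(\Delta_{\mathcal K(H)})^*=\Delta_{\mathcal C_1}$, $(\Delta_{\mathcal C_1})^*=\Delta$ and $(\Delta_{\mathcal C_p})^*=\Delta_{\mathcal C_{p'}}$.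
\end{proof}

So every statement about spectra for $p<2$ follows from one for $p>2$, and we work with $p\ge2$.

\section{Pinchings as averages: the $3$-regular tree}\label{sec:tree}

Let $u$ be a self-adjoint unitary and $P^\pm=\frac12(1\pm u)$ its two spectral projections. Expanding $\frac14(1+u)X(1+u)+\frac14(1-u)X(1-u)$, the terms $uX$ and $Xu$ cancel, and
\begin{equation}\label{eq:pinch}
P^+XP^++P^-XP^-=\tfrac12(X+uXu).
\end{equation}
If $u$ swaps the two basis vectors of $\mathbb C^2$, this pinching sends $\operatorname{diag}(a,b)$ to $\operatorname{diag}(\frac{a+b}2,\frac{a+b}2)$: it averages the two diagonal entries. In general, let $\pi$ be an involution of a countable set $V$ and $u\delta_x=\delta_{\pi(x)}$. Then $u$ is a self-adjoint unitary on $\ell^2(V)$ and $u\operatorname{diag}(f)\,u\,\delta_x=f(\pi(x))\delta_x$, so the pinching \eqref{eq:pinch} sends $\operatorname{diag}f$ to $\operatorname{diag}\frac12(f+f\circ\pi)$.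

Now let $V$ be the vertex set of a $k$-regular graph whose edges are colored $1,\dots,k$ so that the $k$ edges at each vertex have different colors. Let $\pi_i(x)$ be the neighbor of $x$ along the edge of color $i$; each $\pi_i$ is an involution. The sum $\Delta$ of the $k$ corresponding pinchings is a L\"uders operator with $M=k$, and
\begin{equation}\label{eq:adj}
\Delta(\operatorname{diag}f)=\operatorname{diag}\bigl(\tfrac12(kf+Tf)\bigr),\qquad (Tf)(x)=\sum_{y\sim x}f(y).
\end{equation}
We want $Tf=\mu f$ with $\mu\notin\mathbb R$ and $0\ne f\in\ell^p(V)$ or $c_0(V)$. This is impossible in $\ell^2(V)$, where $T$ is self-adjoint, and in particular on a finite graph.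

With two colors, the infinite connected graph is the line $\mathbb Z$, and it gives nothing. Suppose $f(n+1)+f(n-1)=\mu f(n)$ and write $\mu=\alpha+\alpha^{-1}$. Then $g(n)=f(n+1)-\alpha f(n)$ satisfies $g(n)=\alpha^{-1}g(n-1)$. A two-sided geometric sequence that tends to $0$ at both ends vanishes; if $f\in c_0(\mathbb Z)$, this gives first $g=0$ and then $f=0$. The obstruction is that the two characteristic roots $\alpha$, $\alpha^{-1}$ have product $1$, so they cannot both be small.

With three colors, take the $3$-regular tree with a root $o$, and let $|x|$ be the distance from $x$ to $o$. The root has three neighbors at level $1$, and a vertex at level $n\ge1$ has two neighbors at level $n+1$ and one at level $n-1$. So a \emph{radial} function $f(x)=F(|x|)$ satisfies $Tf=\mu f$ if and only if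
\begin{equation}\label{eq:rec}
3F(1)=\mu F(0),\qquad 2F(n+1)+F(n-1)=\mu F(n)\quad(n\ge1).
\end{equation}
For every $\mu\in\mathbb C$ there is exactly one solution with $F(0)=1$, and the only question is its size. The condition at the root fixes the combination of the two characteristic roots $\alpha,\beta$ of $2t^2-\mu t+1$, so we ask that \emph{both} roots be small. Level $n$ has $3\cdot2^{n-1}$ vertices, so small means $|\alpha|,|\beta|<2^{-1/p}$. Now the product of the roots is $\frac12$, and there is room for both inequalities exactly when $\frac12<2^{-2/p}$, that is, when $p>2$.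

\begin{example}\label{ex:tree}
Let $\mu=\frac i6$. The roots are $\alpha=\frac{3i}4$ and $\beta=-\frac{2i}3$, since their product is $\frac12$ and their sum is $\frac i{12}=\frac\mu2$. The conditions $F(0)=1$, $F(1)=\frac i{18}$ give
\[
F(n)=\tfrac{26}{51}\bigl(\tfrac{3i}4\bigr)^n+\tfrac{25}{51}\bigl(-\tfrac{2i}3\bigr)^n ,
\]
so $|F(n)|\le(\frac34)^n$. As $2\cdot(\frac34)^3=\frac{27}{32}<1$, the series $\sum_n2^n|F(n)|^3$ converges. Thus $\operatorname{diag}f\in\mathcal C_3$ is an eigenvector of $\Delta$ with eigenvalue $\frac12(3+\mu)=\frac32+\frac i{12}$.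
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:tree}]
Color the edges of the $3$-regular tree outward from $o$: the three edges at $o$ get the colors $1,2,3$, and at a vertex of level $n\ge1$ whose inward edge is already colored, the two outward edges get the two remaining colors. Let $H=\ell^2(V)$, $u_i\delta_x=\delta_{\pi_i(x)}$ and $P_i^\pm=\frac12(1\pm u_i)$, so that \eqref{eq:adj} holds with $k=3$.

Let $2<p\le\infty$ and take $r$ with $2^{-1/p'}<r<2^{-1/p}$. Put $\alpha=ir$, $\beta=\frac1{2\alpha}=-\frac i{2r}$ and $\mu=2(\alpha+\beta)=i(2r-\frac1r)$. Then $\alpha\ne\beta$ are the roots of $2t^2-\mu t+1$, so the solution of \eqref{eq:rec} with $F(0)=1$ has the form $F(n)=a\alpha^n+b\beta^n$, $n\ge0$. We have $|\alpha|=r<2^{-1/p}$ and $|\beta|=\frac1{2r}<2^{1/p'-1}=2^{-1/p}$. Hence $|F(n)|\le K\rho^n$ with $\rho<2^{-1/p}$. For $p<\infty$,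
\[
\sum_{x\in V}|f(x)|^p\le K^p\Bigl(1+\sum_{n\ge1}3\cdot2^{n-1}\rho^{pn}\Bigr)<\infty
\]
because $2\rho^p<1$. For $p=\infty$ we have $\rho<1$ and the levels are finite, so $f\in c_0(V)$. Therefore $X=\operatorname{diag}f$ is a nonzero element of $\mathcal C_p$, and by \eqref{eq:adj}
\[
\Delta(X)=\tfrac12(3+\mu)X=\bigl(\tfrac32+i\tau\bigr)X,\qquad\tau=r-\tfrac1{2r}.
\]
The function $r\mapsto r-\frac1{2r}$ is continuous and increasing; it equals $2^{-1/p}-2^{-1/p'}$ at $r=2^{-1/p}$ and the negative of this number at $r=2^{-1/p'}$. So $\tau$ takes every value with $|\tau|<2^{-1/p}-2^{-1/p'}$, and this bound is $1-\frac12$ for $p=\infty$. This proves (1) and (2). Part (3) is (2) for the exponent $p'>2$, combined with \eqref{eq:dual}.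
\end{proof}

\section{The triangle: proof of Theorem~\ref{thm:main}(A)}\label{sec:triangle}

On $\mathcal C_2$ one locates the spectrum by the numbers $\operatorname{tr}(\Delta(X)X^*)$, $\|X\|_2=1$. On $\mathcal C_p$ the role of $X^*$ is played by the functional that norms $X$, an operator $Y$ with $\|Y\|_{p'}=1$ and $\operatorname{tr}(XY)=1$. The tree shows what to expect. For $X=\operatorname{diag}f$ we have $Y=\operatorname{diag}(\bar f|f|^{p-2})$; by \eqref{eq:adj}, $M-\Delta$ acts on the diagonal as $\frac12L$ with $(Lf)(x)=\sum_{y\sim x}(f(x)-f(y))$; and collecting the two terms that belong to each edge gives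
\[
\sum_x(Lf)(x)\,\overline{f(x)}|f(x)|^{p-2}=\sum_{\text{edges }\{x,y\}}\bigl(f(x)-f(y)\bigr)\bigl(\overline{f(x)}|f(x)|^{p-2}-\overline{f(y)}|f(y)|^{p-2}\bigr).
\]
For $p=2$ the terms are $|f(x)-f(y)|^2\ge0$. For $p>2$ they are complex, and the next lemma bounds their arguments. For $0\le\omega<\frac\pi2$ let $\Sigma_\omega=\{0\}\cup\{w:|\arg w|\le\omega\}$, a closed convex cone.

\begin{lemma}\label{lem:sector}
Let $2\le p<\infty$ and $z,w\in\mathbb C$. Then $(z-w)\bigl(\bar z|z|^{p-2}-\bar w|w|^{p-2}\bigr)\in\Sigma_{\omega_p}$.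
\end{lemma}

\begin{proof}
For $p=2$ the expression is $|z-w|^2$. Let $p>2$ and $h=z-w\neq0$. The map $G(\zeta)=\zeta|\zeta|^{p-2}$ is $C^1$ on $\mathbb C=\mathbb R^2$. Since the derivative of $|\zeta|$ in the direction $h$ is $\operatorname{Re}(h\bar\zeta)/|\zeta|$, we get
\[
DG(\zeta)h=|\zeta|^{p-2}\bigl(h+(p-2)\operatorname{Re}(h\bar\zeta)\,\zeta|\zeta|^{-2}\bigr)\quad(\zeta\ne0),\qquad DG(0)h=0 .
\]
Write $h\bar\zeta=|h||\zeta|e^{i\psi}$. Using $\cos\psi\,e^{i\psi}=\frac12(1+e^{2i\psi})$,
\begin{equation}\label{eq:circle}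
h\,\overline{DG(\zeta)h}=|\zeta|^{p-2}|h|^2\bigl(1+(p-2)\cos\psi\,e^{i\psi}\bigr)=|\zeta|^{p-2}|h|^2\bigl(\tfrac p2+\tfrac{p-2}2e^{2i\psi}\bigr).
\end{equation}
The last factor lies on the circle with center $\frac p2$ and radius $\frac{p-2}2$, which is seen from the origin under the half-angle $\arcsin\frac{p-2}p=\omega_p$. So \eqref{eq:circle} lies in $\Sigma_{\omega_p}$. The expression in the lemma is $h\,\overline{(G(z)-G(w))}=\int_0^1h\,\overline{DG(w+th)h}\,dt$, and an integral of a continuous function with values in a closed convex cone lies in the cone.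
\end{proof}

A general $X$ is not diagonal in any basis tied to the $A_j$, and there is no graph. Its Schmidt decomposition supplies one: the vertices are the indices $i$, the function is $i\mapsto s_i$, and the edge weights are complex numbers $c_{ik}$ whose phases can be absorbed into Lemma~\ref{lem:sector}.

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(A)}]
Let $S$ be the set in (A); it is closed and convex, and it is the same for $p$ and $p'$. By \eqref{eq:dual} we may assume $2\le p<\infty$. Write $\gamma=\gamma_p=1-\frac2p\in[0,1)$.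

\emph{The matrix $(c_{ik})$.} Let $X=\sum_{i=1}^ns_i\langle\,\cdot\,,f_i\rangle e_i$ be a Schmidt decomposition with $\sum_is_i^p=1$, and let $Y=\sum_ks_k^{p-1}\langle\,\cdot\,,e_k\rangle f_k$. Then $\|Y\|_{p'}=1$ since $(p-1)p'=p$, and $XY=\sum_ks_k^p\langle\,\cdot\,,e_k\rangle e_k$ has trace $1$. We have $A_jXA_jY=\sum_{i,k}s_is_k^{p-1}\langle A_jf_k,f_i\rangle\langle\,\cdot\,,e_k\rangle A_je_i$, and the trace of $\langle\,\cdot\,,e_k\rangle A_je_i$ is $\langle A_je_i,e_k\rangle$. Hence
\[
v:=\operatorname{tr}(\Delta(X)Y)=\sum_{i,k}c_{ik}\,s_is_k^{p-1},\qquad c_{ik}=\sum_j\langle A_jf_k,f_i\rangle\langle A_je_i,e_k\rangle .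
\]
Two properties of $(c_{ik})$ are needed. First, it is positive semidefinite. Indeed, $(\langle A_jf_k,f_i\rangle)_{i,k}$ is the matrix of a compression of $A_j\ge0$, the matrix $(\langle A_je_i,e_k\rangle)_{i,k}$ is the transpose of such a matrix, and by the Schur product theorem the entrywise product of two positive semidefinite matrices is positive semidefinite. In particular $c_{ki}=\overline{c_{ik}}$. Second, the row sums are bounded by $M$: by Cauchy--Schwarz and Bessel's inequality in $k$, then Cauchy--Schwarz in $j$,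
\[
d_i:=\sum_k|c_{ik}|\le\sum_j\|A_jf_i\|\,\|A_je_i\|\le\Bigl\langle\sum_jA_j^2f_i,f_i\Bigr\rangle^{1/2}\Bigl\langle\sum_jA_j^2e_i,e_i\Bigr\rangle^{1/2}\le M .
\]

\emph{The sector.} Write $M=\sum_i(M-d_i)s_i^p+\sum_{i,k}|c_{ik}|s_i^p$. Symmetrizing in $i$ and $k$ both in the last sum and in $v$, and using $c_{ki}=\overline{c_{ik}}$, we obtain
\[
M-v=\sum_i(M-d_i)s_i^p+\frac12\sum_{i,k}\Bigl[|c_{ik}|(s_i^p+s_k^p)-c_{ik}s_is_k^{p-1}-\overline{c_{ik}}\,s_ks_i^{p-1}\Bigr].
\]
Let $c_{ik}=|c_{ik}|e^{i\theta}$, $z=s_ie^{i\theta}$ and $w=s_k$. The expression of Lemma~\ref{lem:sector} expands to $s_i^p+s_k^p-e^{i\theta}s_is_k^{p-1}-e^{-i\theta}s_ks_i^{p-1}$, so the bracket is $|c_{ik}|$ times it and lies in $\Sigma_{\omega_p}$. The first sum is nonnegative. Hence $M-v\in\Sigma_{\omega_p}$.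

\emph{The left bound.} Here we compare $v$ with the quadratic form of $(c_{ik})$, which is what $v$ would be for $p=2$. Put $t_i=s_i^{p/2}$, so that $\sum_it_i^2=1$, and $\delta_{ik}=\log(t_k/t_i)$. Then $s_is_k^{p-1}=t_i^{2/p}t_k^{2-2/p}=t_it_ke^{\gamma\delta_{ik}}$. Since $\operatorname{Re}c_{ik}$ is symmetric and $\delta_{ik}$ is antisymmetric in $i,k$, we may replace $e^{\gamma\delta_{ik}}$ by $\cosh\gamma\delta_{ik}$ in the real part:
\[
\operatorname{Re}v=\sum_{i,k}\operatorname{Re}(c_{ik})\,t_it_k+\sum_{i,k}\operatorname{Re}(c_{ik})\,t_it_k(\cosh\gamma\delta_{ik}-1).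
\]
The first sum is the real part of $\sum_{i,k}c_{ik}t_it_k\ge0$. For the second, $\gamma^{2m}\le\gamma^2$ for $m\ge1$ gives
\[
0\le\cosh\gamma\delta-1=\sum_{m\ge1}\frac{\gamma^{2m}\delta^{2m}}{(2m)!}\le\gamma^2(\cosh\delta-1)\le\gamma^2\cosh\delta ,
\]
and $t_it_k\cosh\delta_{ik}=\frac12(t_i^2+t_k^2)$. So the second sum is at least $-\gamma^2\sum_{i,k}|c_{ik}|\frac{t_i^2+t_k^2}2=-\gamma^2\sum_id_it_i^2\ge-\gamma^2M$. Thus $v\in S$.

\emph{From $v$ to the spectrum.} Let $\lambda$ be a boundary point of $\sigma(\Delta_{\mathcal C_p})$. It is an approximate eigenvalue, and by approximating and normalizing we find finite-rank $X_n$ with $\|X_n\|_p=1$ and $\|\Delta(X_n)-\lambda X_n\|_p\to0$. With $Y_n$ and $v_n\in S$ as above, $|v_n-\lambda|=|\operatorname{tr}((\Delta(X_n)-\lambda X_n)Y_n)|\le\|\Delta(X_n)-\lambda X_n\|_p\to0$, so $\lambda\in S$. Any point of the compact set $\sigma(\Delta_{\mathcal C_p})$ lies between the leftmost and the rightmost point of the set on the same horizontal line, and these are boundary points. Since $S$ is convex, $\sigma(\Delta_{\mathcal C_p})\subset S$.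
\end{proof}

\begin{remark}\label{rem:pos}
The sector bound used only $c_{ki}=\overline{c_{ik}}$ and $d_i\le M$, which hold for self-adjoint $A_j$. Positivity entered in the left bound, which fails without it: for the single operator $A=\operatorname{diag}(1,-1)$ on $\mathbb C^2$ we have $M=1$ and $AXA=-X$ for off-diagonal $X$, while $-1<-\gamma_p^2$.
\end{remark}

\section{Slowly growing graphs and the sharp angle}\label{sec:graphs}

The radial eigenfunctions of the tree do not reach the angle $\omega_p$ in general. Let $\alpha=re^{i\theta}$ be any point of the annulus $2^{-1/p'}<|\alpha|<2^{-1/p}$. Then $\mu=2\alpha+\alpha^{-1}=(2r+\frac1r)\cos\theta+i(2r-\frac1r)\sin\theta$ lies inside the ellipse with semi-axes $a=2^{1/p'}+2^{1/p}$ and $b=2^{1/p'}-2^{1/p}$. As $M-\frac12(3+\mu)=\frac12(3-\mu)$, the angle obtained is at most the half-angle $\phi$ under which the ellipse is seen from the point $3$, and $\tan^2\phi=b^2/(9-a^2)$. For $p=4$ this is $(3\sqrt2-4)/(5-3\sqrt2)$, which is less than $\tan^2\omega_4=\frac13$ because $12\sqrt2<17$.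

The proof of Lemma~\ref{lem:sector} shows what is lost. The factor in \eqref{eq:circle} has extremal argument only when $\cos2\psi=-\frac{p-2}p$, and $\psi$ stays nearly constant along the segment from $w$ to $z$ when $z/w$ is close to $1$. So the eigenfunction should change slowly along edges, and for this the levels should grow slowly, like $Q^n$ with $Q$ close to $1$. The model is the operator $-f''-f'$ on the half-line with the measure $e^t\,dt$. The functions $e^{-zt}$ and $e^{-(1-z)t}$ solve $-f''-f'=z(1-z)f$, and for $p<\infty$ both lie in $L^p(e^t\,dt)$ when $\frac1p<\operatorname{Re}z<1-\frac1p$. We shall see that the arguments of $z(1-z)$ on this strip come arbitrarily close to $\omega_p$. A discrete version with $Q$ not an integer needs weights on the edges, so we first extend \eqref{eq:adj} to weighted graphs of bounded degree.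

\begin{lemma}\label{lem:graph}
Let $V$ be a countable set carrying a graph with all degrees at most $D$ and with edge weights $w_e\in[0,1]$. Put $N=2D-1$ and $(Lf)(x)=\sum_{y\sim x}w_{xy}(f(x)-f(y))$. There is a unital L\"uders operator on $\ell^2(V)$ with $\Delta(\operatorname{diag}f)=\operatorname{diag}\bigl(f-\frac1{2N}Lf\bigr)$ for all bounded $f$.
\end{lemma}

\begin{proof}
Each edge shares a vertex with at most $2(D-1)=N-1$ other edges. Enumerate the edges and give each in turn one of $N$ colors that has not yet been used on an edge meeting it. This splits the edge set into $N$ matchings $\mathcal E_1,\dots,\mathcal E_N$, that is, sets of pairwise disjoint edges. Fix $i$, let $U_i$ be the set of vertices not covered by $\mathcal E_i$, and decompose $\ell^2(V)=\bigoplus_{e\in\mathcal E_i}\mathbb C^e\oplus\ell^2(U_i)$. Let $u_e$ be the swap on $\mathbb C^e\cong\mathbb C^2$. On each block we pinch with weight $w_e$ and do nothing with weight $1-w_e$: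
\[
A_{i,0}=\bigoplus_e\sqrt{1-w_e}\;1_e\ \oplus\ 1,\qquad A_{i,\pm}=\bigoplus_e\sqrt{w_e}\;\tfrac{1_e\pm u_e}2\ \oplus\ 0 .
\]
These operators are positive, and $A_{i,0}^2+A_{i,+}^2+A_{i,-}^2=1$ because the block at $e$ is $(1-w_e)1_e+w_e1_e$. Let $X=\operatorname{diag}f$, with block $X_e$ at $e=\{x,y\}$. All operators involved are block diagonal, and by \eqref{eq:pinch} the block of $\sum_{\bullet\in\{0,+,-\}}A_{i,\bullet}XA_{i,\bullet}$ at $e$ is $(1-w_e)X_e+\frac{w_e}2(X_e+u_eX_eu_e)$. It is diagonal, with entry $f(x)-\frac{w_e}2(f(x)-f(y))$ at $x$. At $x\in U_i$ the entry is $f(x)$. Each edge at $x$ lies in exactly one $\mathcal E_i$, so the average over $i$ has entry $f(x)-\frac1{2N}(Lf)(x)$. This average is the L\"uders operator given by the $3N$ operators $N^{-1/2}A_{i,\bullet}$, whose squares sum to $1$.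
\end{proof}

We need a graph of bounded degree with about $Q^n$ vertices at level $n$ on which $L$ preserves radial functions: all vertices of a level must have the same total weight outward and the same total weight inward. Overlaps of uniform partitions of $[0,1)$ have exactly this property. Fix $1<Q<2$, let $m_n=\lceil Q^n\rceil$, and define the graph $G_Q$ as follows (Figure~\ref{fig:GQ}). Level $n\ge0$ consists of the vertices $(n,i)$, $1\le i\le m_n$, and $(n,i)$ stands for the interval $I_{n,i}=[\frac{i-1}{m_n},\frac i{m_n})$. We join $(n,i)$ to $(n+1,k)$ if $I_{n,i}\cap I_{n+1,k}$ has positive length, with weight $Q^n|I_{n,i}\cap I_{n+1,k}|$.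

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=8,yscale=1.05]
\foreach \n/\m in {0/1,1/2,2/3,3/4}{
  \draw[gray] (0,\n) -- (1,\n);
  \foreach \i in {0,...,\m} \draw[gray] ({\i/\m},{\n-0.12}) -- ({\i/\m},{\n+0.12});
  \foreach \i in {1,...,\m} \node[circle,fill,inner sep=1.6pt] (v\n\i) at ({(\i-0.5)/\m},\n) {};
  \node[left] at (-0.02,\n) {$n=\n$};
}
\foreach \x/\y in {01/11,01/12,11/21,11/22,12/22,12/23,21/31,21/32,22/32,22/33,23/33,23/34}
  \draw[thick] (v\x) -- (v\y);
\end{tikzpicture}
\caption{Levels $0$ to $3$ of the graph $G_Q$ for $Q=3/2$. Level $n$ is the partition of $[0,1)$ into $\lceil Q^n\rceil$ equal intervals, each represented by a vertex at its midpoint; vertices on consecutive levels are joined when their intervals overlap.}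
\label{fig:GQ}
\end{figure}

\begin{lemma}\label{lem:GQ}
Let $2<p\le\infty$, $1<Q<2$, $\frac1p<\operatorname{Re}z<1-\frac1p$ and $\kappa_Q(z)=(1-Q^{-z})(1-Q^{z-1})$. Then $1-\frac1{18}\kappa_Q(z)\in E_p$.
\end{lemma}

\begin{proof}
\emph{Weights and degrees.} We have $m_0=1$ and $m_n\le m_{n+1}$; also $m_{n+1}\le2m_n$, because $Q^{n+1}<2Q^n\le2m_n$ and $2m_n$ is an integer. This is where $Q<2$ is used. The weights are at most $Q^n/m_{n+1}\le1$. An interval that overlaps $k\ge2$ consecutive intervals of length $\ell$ in positive length contains $k-2$ of them and parts of two more, so its length exceeds $(k-2)\ell$. Since $\frac1{m_n}\le\frac2{m_{n+1}}$, a vertex at level $n$ has at most $3$ neighbors at level $n+1$; since $\frac1{m_n}\le\frac1{m_{n-1}}$, it has at most $2$ at level $n-1$. So Lemma~\ref{lem:graph} applies with $D=5$, $N=9$, $2N=18$.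

\emph{The recurrence.} Each level is a partition of $[0,1)$, so the overlaps of $I_{n,i}$ with the intervals of a neighboring level have total length $\frac1{m_n}$. The total weight at $(n,i)$ is therefore $Q^n/m_n$ outward and $Q^{n-1}/m_n$ inward, and for $f(n,i)=F(n)$,
\[
(Lf)(n,i)=\frac{Q^n}{m_n}\bigl(F(n)-F(n+1)\bigr)+\frac{Q^{n-1}}{m_n}\bigl(F(n)-F(n-1)\bigr),
\]
where the last term is absent for $n=0$. Let $\kappa=\kappa_Q(z)$. Multiplying by $m_n/Q^n$, we see that $Lf=\kappa f$ with $F(0)=1$ means $F(1)=1-\kappa$ and, for $n\ge1$,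
\[
\begin{pmatrix}F(n+1)\\F(n)\end{pmatrix}=W_n\begin{pmatrix}F(n)\\F(n-1)\end{pmatrix},\qquad W_n=\begin{pmatrix}1+Q^{-1}-\kappa\,m_nQ^{-n}&-Q^{-1}\\1&0\end{pmatrix}.
\]
This defines $F$.

\emph{Decay.} The coefficients depend on $n$, so there is no closed formula, but they converge. As $0\le m_n-Q^n<1$ and $Q>1$, we have $m_nQ^{-n}\to1$, and $W_n\to W$, a matrix with characteristic polynomial $t^2-(1+Q^{-1}-\kappa)t+Q^{-1}$. Its roots are $Q^{-z}$ and $Q^{z-1}$: their product is $Q^{-1}$, and expanding $\kappa$ shows that their sum is $1+Q^{-1}-\kappa$. The spectral radius of $W$ is $Q^{-\beta}$ with $\beta=\min(\operatorname{Re}z,1-\operatorname{Re}z)>\frac1p$. Choose $Q^{-\beta}<\rho_0<\rho<Q^{-1/p}$. By the spectral radius formula, $\|\xi\|_*=\sup_{l\ge0}\rho_0^{-l}\|W^l\xi\|$ is a norm on $\mathbb C^2$, and $\|W\xi\|_*\le\rho_0\|\xi\|_*$. So all but finitely many $W_n$ have norm at most $\rho$ with respect to $\|\cdot\|_*$, and $|F(n)|\le K\rho^n$. For $p<\infty$, $m_n\le2Q^n$ gives $\sum_nm_n|F(n)|^p\le2K^p\sum_n(Q\rho^p)^n<\infty$. For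 $p=\infty$, $F(n)\to0$ and the levels are finite. Thus $0\ne\operatorname{diag}f\in\mathcal C_p$, and by Lemma~\ref{lem:graph} it is an eigenvector of a unital L\"uders operator with eigenvalue $1-\frac\kappa{18}$.
\end{proof}

\begin{corollary}\label{cor:angle}
Let $2<p\le\infty$. For every $\varphi<\omega_p$ there is $\lambda_+\in E_p$ with $\varphi<\arg(1-\lambda_+)<\frac\pi2$.
\end{corollary}

\begin{proof}
For $z=x+is$ we have $z(1-z)=x(1-x)+s^2+is(1-2x)$. Let $\frac1p<x<\frac12$. The ratio $s(1-2x)/(x(1-x)+s^2)$ is largest at $s=\sqrt{x(1-x)}$, and we take this $s$. Then $z(1-z)=s\bigl(2s+i(1-2x)\bigr)$ and $4s^2+(1-2x)^2=1$, so $\arg z(1-z)=\arcsin(1-2x)\in(0,\frac\pi2)$. This tends to $\arcsin(1-\frac2p)=\omega_p$ as $x\downarrow\frac1p$. Fix $x$ with $\arcsin(1-2x)>\varphi$. As $Q\downarrow1$, we have $(1-Q^{-z})/\log Q\to z$ and $(1-Q^{z-1})/\log Q\to1-z$, so $\kappa_Q(z)/(\log Q)^2\to z(1-z)$, and $\varphi<\arg\kappa_Q(z)<\frac\pi2$ for $Q$ close to $1$. Take $\lambda_+=1-\frac1{18}\kappa_Q(z)$, which is in $E_p$ by Lemma~\ref{lem:GQ}.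
\end{proof}

\section{Tensor products and spirals: proof of Theorem~\ref{thm:main}(B) and (C)}\label{sec:tensor}

The eigenvalues of Corollary~\ref{cor:angle} have the right direction as seen from $1$, but they are close to $1$, at distance of order $(\log Q)^2$. To reach the rest of the plane we multiply them: the powers of a number $1-\varepsilon w$ follow the spiral $t\mapsto e^{-tw}$, which winds around $0$ when $w\notin\mathbb R$. Products of eigenvalues are realized on tensor products.

\begin{lemma}\label{lem:alg}
For $2<p\le\infty$, the set $E_p$ contains $1$, is convex, and is closed under multiplication and complex conjugation.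
\end{lemma}

\begin{proof}
The single operator $A=1$ gives $\Delta(X)=X$, so $1\in E_p$. Let $\Delta_1(X)=\lambda X$ and $\Delta_2(Y)=\mu Y$, where $\Delta_1,\Delta_2$ are unital L\"uders operators given by $\{A_j\}$ on $H_1$ and $\{B_k\}$ on $H_2$, and $X,Y\ne0$ are in $\mathcal C_p$. The operator $X\otimes Y$ on the separable space $H_1\otimes H_2$ is nonzero and compact with singular values $s_i(X)s_k(Y)$, so it is in $\mathcal C_p$.

The positive operators $A_j\otimes B_k$ satisfy $\sum_{j,k}A_j^2\otimes B_k^2=1$, and their L\"uders operator sends $X\otimes Y$ to $\Delta_1(X)\otimes\Delta_2(Y)=\lambda\mu\,X\otimes Y$. For $0\le c\le1$, the positive operators $\sqrt c\,A_j\otimes1$ and $\sqrt{1-c}\;1\otimes B_k$ have squares summing to $c+(1-c)=1$, and their L\"uders operator sends $X\otimes Y$ to $c\,\Delta_1(X)\otimes Y+(1-c)X\otimes\Delta_2(Y)=(c\lambda+(1-c)\mu)\,X\otimes Y$. Finally, $\Delta_1(X^*)=\Delta_1(X)^*=\bar\lambda X^*$.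
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(B)}]
After Lemma~\ref{lem:alg} it remains to treat the points $e^{-\zeta}$ and the sharpness of the angle. Let $\zeta\ne0$, choose $\varphi$ with $|\arg\zeta|<\varphi<\omega_p$, take $\lambda_+$ from Corollary~\ref{cor:angle}, and write $1-\lambda_+=\varrho e^{i\psi}$ with $\varphi<\psi<\frac\pi2$. By Lemma~\ref{lem:alg}, $E_p$ contains the triangle with vertices $1,\lambda_+,\overline{\lambda_+}$, which consists of the points $1-w$ with $w\in\Sigma_\psi$ and $\operatorname{Re}w\le\varrho\cos\psi$. In particular $1-w\in E_p$ whenever $|\arg w|\le\varphi$ and $|w|\le\varrho\cos\psi$. The numbers $w_m=1-e^{-\zeta/m}$ satisfy $mw_m\to\zeta$, so $w_m\to0$ and $\arg w_m\to\arg\zeta$. Hence $e^{-\zeta/m}\in E_p$ for large $m$, and $e^{-\zeta}=(e^{-\zeta/m})^m\in E_p$.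

Let $2<p<\infty$ and $\varphi<\omega_p$. The number $\lambda_+$ of Corollary~\ref{cor:angle} is in $\sigma(\Delta_{\mathcal C_p})$ for an operator with $M=1$, and $\arg(M-\lambda_+)>\varphi$; so (A) fails with $\varphi$ in place of $\omega_p$. By \eqref{eq:dual} the same operator serves for the exponent $p'\in(1,2)$, and $\omega_{p'}=\omega_p$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(C)}]
Let $2<p\le\infty$ and $\lambda=|\lambda|e^{i\theta}\ne0$. Since $\omega_p>0$, we can choose $x>0$ so large that $\zeta=x-i\theta$ has $|\arg\zeta|<\omega_p$. By (B), $e^{-\zeta}=e^{-x}e^{i\theta}$ is an eigenvalue on $\mathcal C_p$ of a unital L\"uders operator. Multiplying all its $A_j$ by $(|\lambda|e^x)^{1/2}$ turns the eigenvalue into $\lambda$. For $\lambda=0$ take the single operator $A=0$. If $1\le p<2$, then $2<p'\le\infty$, and the statement on spectra follows from \eqref{eq:dual}. The statements on eigenvalues for $p<2$ and on $\sigma(\Delta_{\mathcal C_2})$ were proved in Section~\ref{sec:intro}.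
\end{proof}

As $p\downarrow2$ the angle $\omega_p$ tends to $0$, so $x$ and the scaling factor in this proof grow. This is unavoidable: by (A), an eigenvalue $-1$ on $\mathcal C_p$ forces $M\ge\gamma_p^{-2}$.

\section{The unit circle: proof of Theorem~\ref{thm:main}(D)}\label{sec:circle}

The converse part follows from (B). Since $\omega_\infty=\frac\pi2$, the set $E_\infty$ contains $1$ and every $e^{-\zeta}$ with $\operatorname{Re}\zeta>0$, that is, every $\lambda$ with $0<|\lambda|<1$. For $\lambda=0$ take complementary nonzero projections $P,R$ and a nonzero finite-rank $X$ with $X=PXR$; then $PXP+RXR=0$ because $RP=0$.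

For the inclusion, let $\sum_jA_j^2\le1$, so that $\sum_j\|A_j\xi\|^2\le\|\xi\|^2$ for all $\xi\in H$. By \eqref{eq:dual} it suffices to treat $\Delta$ on $B(H)$. For unit vectors $\xi,\eta$,
\begin{equation}\label{eq:CS}
|\langle\Delta(X)\xi,\eta\rangle|=\Bigl|\sum_j\langle XA_j\xi,A_j\eta\rangle\Bigr|\le\|X\|\Bigl(\sum_j\|A_j\xi\|^2\Bigr)^{1/2}\Bigl(\sum_j\|A_j\eta\|^2\Bigr)^{1/2}\le\|X\| .
\end{equation}
So $\|\Delta\|\le1$ and $\sigma(\Delta)$ lies in the closed unit disk. We must exclude the points of the unit circle other than $1$. The idea is that an eigenvalue of modulus $1$ forces equality in \eqref{eq:CS} at a vector $\xi$ where $X$ attains its norm. Equality gives the intertwining relation $XA_j\xi=\lambda A_jX\xi$, and pairing it with $X\xi$ exhibits $\lambda$ as a ratio of two nonnegative numbers. Since $\lambda$ may be only an approximate eigenvalue and $X$ may not attain its norm, we carry this out up to errors tending to $0$.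

Let $\lambda\in\sigma(\Delta)$, $|\lambda|=1$. It is a boundary point of the spectrum, so there are $X_n\in B(H)$ with $\|X_n\|=1$ and $\|\Delta(X_n)-\lambda X_n\|\to0$. Choose unit vectors $\xi_n$ with $\|X_n\xi_n\|\to1$ and put $\eta_n=X_n\xi_n$, so $\|\eta_n\|\le1$. Then
\begin{equation}\label{eq:iso}
\|X_n^*X_n\xi_n-\xi_n\|^2=\|X_n^*\eta_n\|^2-2\|\eta_n\|^2+1\le2-2\|\eta_n\|^2\to0 ,
\end{equation}
and
\begin{equation}\label{eq:lim}
\sum_j\langle X_nA_j\xi_n,A_j\eta_n\rangle=\langle\Delta(X_n)\xi_n,\eta_n\rangle=\lambda\|\eta_n\|^2+o(1)\to\lambda .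
\end{equation}
By Cauchy--Schwarz the left side of \eqref{eq:lim} has modulus at most $(\sum_j\|A_j\xi_n\|^2)^{1/2}\le1$, so
\begin{equation}\label{eq:mass}
\sum_j\|A_j\xi_n\|^2\to1 .
\end{equation}
Moreover $\sum_j\|X_nA_j\xi_n\|^2\le1$ and $\sum_j\|A_j\eta_n\|^2\le1$, so \eqref{eq:lim} gives
\[
\sum_j\|X_nA_j\xi_n-\lambda A_j\eta_n\|^2\le2-2\operatorname{Re}\Bigl(\bar\lambda\sum_j\langle X_nA_j\xi_n,A_j\eta_n\rangle\Bigr)\to0 .
\]
Fix $j$. The last limit says $A_j\eta_n=\bar\lambda X_nA_j\xi_n+o(1)$ in norm, and with \eqref{eq:iso},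
\[
\langle A_j\eta_n,\eta_n\rangle=\bar\lambda\langle X_nA_j\xi_n,X_n\xi_n\rangle+o(1)=\bar\lambda\langle A_j\xi_n,X_n^*X_n\xi_n\rangle+o(1)=\bar\lambda\langle A_j\xi_n,\xi_n\rangle+o(1).
\]
Now we use $A_j\ge0$; without it the conclusion fails, as the eigenvalue $-1$ in Remark~\ref{rem:pos} shows. Suppose $\lambda\ne1$. Then $\epsilon=\operatorname{dist}(\bar\lambda,\mathbb R_+)>0$, and $\operatorname{dist}(\bar\lambda a,\mathbb R_+)=\epsilon a$ for $a\ge0$. The left side of the last display is in $\mathbb R_+$, so $\epsilon\langle A_j\xi_n,\xi_n\rangle\to0$. From $A_j^2\le\|A_j\|A_j$ we get $\|A_j\xi_n\|^2\le\|A_j\|\langle A_j\xi_n,\xi_n\rangle\to0$. Summing over the finite set $J$ contradicts \eqref{eq:mass}. Hence $\lambda=1$, which proves (D) and completes the proof of Theorem~\ref{thm:main}.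

\begin{thebibliography}{9}
\bibitem{ST} V.~S. Shulman and L.~Turowska, \emph{On the spectrum of multiplication operators}, arXiv:1805.08553 (2018).
\end{thebibliography}
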